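\title{Compact complex manifolds with branched holomorphic co-parallelisms have infinite fundamental group}

\begin{abstract}
A branched holomorphic co-parallelism on a compact complex manifold $M$ of dimension $n$ is a system of $n$ holomorphic one-forms that are linearly independent at a generic point. We prove that a compact connected complex manifold of positive dimension bearing such a structure, flat or not, has infinite fundamental group; in particular it is not simply connected. If the algebraic dimension $a(M)$ is positive, then $b_1(M)\ge 2a(M)$; if $a(M)=0$, the co-parallelism is flat. The method is to integrate holomorphic forms over the fibers of the algebraic reduction. It also describes all holomorphic one-forms on $M$ as soon as they span the cotangent spaces of the fibers at a generic point.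
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $M$ be a compact connected complex manifold of dimension $n\ge1$, and let $V$ be a complex vector space of dimension $n$. A \emph{branched holomorphic co-parallelism} on $M$ is a holomorphic one-form $\omega$ with values in $V$ such that the linear map $\omega_m\colon T_mM\to V$ is an isomorphism for all $m$ in some nonempty open subset of $M$. Choose a basis $e_1,\dots,e_n$ of $V$ and write $\omega=\sum_i\omega_ie_i$; the $\omega_i$ are the \emph{components} of $\omega$. The condition says that $\omega_1\wedge\dots\wedge\omega_n\not\equiv0$, or, without a basis, that the section of $K_M\otimes\det V$ induced by $\omega$ is not identically zero. Its zero set is then a proper analytic subset, so $\omega_m$ is an isomorphism on a dense open set. A branched co-parallelism is thus a holomorphic coframe that is allowed to degenerate along a hypersurface.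

If $V$ carries a complex Lie algebra structure, the bracket extends to $V$-valued forms by $[\alpha u,\beta v]=(\alpha\wedge\beta)\,[u,v]$ for scalar forms $\alpha,\beta$ and $u,v\in V$. The co-parallelism is \emph{flat} with respect to this structure if
\[
d\omega+\tfrac12[\omega,\omega]=0 .
\]
The model is the left-invariant Maurer--Cartan form of a complex Lie group $G$: it satisfies this equation, and it descends to a flat, nowhere degenerate co-parallelism on every compact quotient $\Gamma\backslash G$ by a discrete subgroup. Branching appears under pull-back. If $f\colon M'\to M$ is a surjective holomorphic map between compact connected manifolds of the same dimension, then $f^*\omega$ is a branched co-parallelism on $M'$, and it is flat if $\omega$ is.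

It is known that a compact complex manifold with a flat branched co-parallelism has infinite fundamental group; a short proof is given in Section~\ref{sec:flat}. The following problem is posed in \cite{BD}.

\medskip
\noindent\textbf{Problem.} \emph{Does there exist a compact simply connected complex manifold of positive dimension bearing a branched holomorphic co-parallelism?}
\medskip

Such a co-parallelism would be flat with respect to no Lie algebra structure on $V$. The obstruction that one tries first is a closed form: on a simply connected compact manifold a closed holomorphic one-form is the differential of a holomorphic function, hence zero. This disposes of K\"ahler manifolds, on which all holomorphic forms are closed. It also disposes of curves and surfaces: if $\alpha$ is a holomorphic one-form on a compact surface, then $d\alpha\wedge\overline{d\alpha}$ is nonnegative and equal to $d(\alpha\wedge\overline{d\alpha})$, so $d\alpha=0$ by Stokes' theorem. The problem therefore concerns non-K\"ahler manifolds of dimension at least three, and there both of the easy obstructions, closedness and flatness, can fail. Example~\ref{ex:K3} is a simply connected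 compact threefold with a nowhere vanishing holomorphic one-form, and Example~\ref{ex:nonflat} is a branched co-parallelism on a threefold that is flat for no Lie algebra structure. One might hope to combine the two phenomena. This is impossible.

Recall that the \emph{algebraic dimension} $a(M)$ is the transcendence degree over $\mathbb C$ of the field $\mathbb C(M)$ of meromorphic functions on $M$, and that $0\le a(M)\le n$. An algebraic reduction of $M$ (Section~\ref{sec:reduction}) has as its base a projective manifold $B$ of dimension $a(M)$ with $\mathbb C(B)=\mathbb C(M)$.

\begin{theorem}\label{thm:main}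
Let $M$ be a compact connected complex manifold of dimension $n\ge1$ bearing a branched holomorphic co-parallelism $\omega$ with values in $V$, and let $B$ be the base of an algebraic reduction of $M$.
\begin{enumerate}
\item[(1)] If $a(M)>0$, then $M$ carries at least $a(M)$ linearly independent closed holomorphic one-forms, and
\[
b_1(M)\ge 2h^0(B,\Omega^1_B)\ge 2a(M)\ge 2 .
\]
\item[(2)] If $a(M)=0$, then $\omega$ is flat with respect to some Lie algebra structure on $V$.
\end{enumerate}
In both cases $\pi_1(M)$ is infinite. In particular, no compact simply connected complex manifold of positive dimension bears a branched holomorphic co-parallelism.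
\end{theorem}

The inequality $b_1(M)\ge2a(M)$ is sharp: an abelian variety of dimension $n$ has $a(M)=n$ and $b_1(M)=2n$.

The proof compares holomorphic forms along the fibers of the algebraic reduction. A ratio of two forms of top degree is a meromorphic function, so it comes from $B$. Integration over the fibers shows that it has no poles, so it is a constant, or, in higher degree, a holomorphic form on $B$. Consequently the one-forms of $M$ restrict to a space of dimension only $n-a(M)$ on the fibers, and the remaining ones are pulled back from $B$, where they are closed.

Section~\ref{sec:flat} treats flatness and the case $a(M)=0$. Section~\ref{sec:model} carries out the argument by hand for threefolds fibered over a surface. Section~\ref{sec:reduction} sets up the algebraic reduction and states two further results, Theorem~\ref{thm:structure} on the structure of the one-forms of $M$ and Theorem~\ref{thm:sc} on the simply connected case. The analytic core is Section~\ref{sec:fiber}; Theorem~\ref{thm:main} follows in Section~\ref{sec:oneforms}, which does not depend on Sections~\ref{sec:equation} and~\ref{sec:examples}.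

\section{Structure functions, closed forms and flat forms}\label{sec:flat}

We shall repeatedly expand forms in a frame that exists only generically. Let $\varphi_1,\dots,\varphi_n$ be meromorphic one-forms on a connected $n$-dimensional manifold with $\Phi=\varphi_1\wedge\dots\wedge\varphi_n\not\equiv0$; we call this a \emph{meromorphic frame}. For $I\subset\{1,\dots,n\}$ let $\varphi_I$ be the wedge product of the $\varphi_i$, $i\in I$, in increasing order, and let $I^c$ be the complement of $I$. Every meromorphic form $u$ can be written uniquely as $u=\sum_Iu_I\varphi_I$, and the coefficients are global meromorphic functions, because $u\wedge\varphi_{I^c}=\pm u_I\Phi$ exhibits $u_I$ as a ratio of two meromorphic $n$-forms.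

The components of a branched co-parallelism form a meromorphic frame, so
\begin{equation}\label{eq:structurefunctions}
d\omega_i=\sum_{j<l}f^i_{jl}\,\omega_j\wedge\omega_l
\end{equation}
with unique $f^i_{jl}\in\mathbb C(M)$, the \emph{structure functions} of $\omega$. They measure the failure of flatness. To see this we use two identities, valid for a one-form $\omega=\sum\omega_ie_i$ with values in a vector space equipped with any antisymmetric bilinear bracket:
\begin{equation}\label{eq:bracket}
\tfrac12[\omega,\omega]=\sum_{j<l}\omega_j\wedge\omega_l\,[e_j,e_l],\qquad
d\big(\tfrac12[\omega,\omega]\big)=[d\omega,\omega].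
\end{equation}
The second holds because $d[\omega,\omega]=[d\omega,\omega]-[\omega,d\omega]$ and $[\omega,d\omega]=-[d\omega,\omega]$. Expanding in the same way,
\begin{equation}\label{eq:jacobi}
\tfrac12[[\omega,\omega],\omega]=\sum_{j<l<m}\omega_j\wedge\omega_l\wedge\omega_m\,\big([[e_j,e_l],e_m]+[[e_l,e_m],e_j]+[[e_m,e_j],e_l]\big).
\end{equation}

\begin{lemma}\label{lem:flatconstant}
A branched co-parallelism $\omega$ is flat with respect to some Lie algebra structure on $V$ if and only if all its structure functions are constant.
\end{lemma}

\begin{proof}
If $\omega$ is flat and $[e_j,e_l]=\sum_ic^i_{jl}e_i$, then \eqref{eq:bracket} and the uniqueness in \eqref{eq:structurefunctions} give $f^i_{jl}=-c^i_{jl}$. Conversely, if the $f^i_{jl}$ are constant, define an antisymmetric bracket by $[e_j,e_l]=-\sum_if^i_{jl}e_i$ for $j<l$. Then $d\omega=-\frac12[\omega,\omega]$, and differentiating gives $0=-[d\omega,\omega]=\frac12[[\omega,\omega],\omega]$. The $\omega_i$ are a frame, so each coefficient in \eqref{eq:jacobi} vanishes; this is the Jacobi identity.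
\end{proof}

The next two lemmas are the two ways in which forms will produce a fundamental group.

\begin{lemma}\label{lem:b1}
Let $W$ be a vector space of closed holomorphic one-forms on a compact connected complex manifold $M$. Then $b_1(M)\ge2\dim W$.
\end{lemma}

\begin{proof}
We show that $W\oplus\overline W\to H^1(M,\mathbb C)$ is injective. Suppose $\alpha+\bar\beta=df$ with $\alpha,\beta\in W$. Comparing types gives $\partial f=\alpha$, so $\bar\partial\partial f=\bar\partial\alpha=0$. The real and imaginary parts of $f$ are then pluriharmonic, hence constant by the maximum principle, and $\alpha=\beta=0$.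
\end{proof}

\begin{lemma}\label{lem:rigid}
Let $N$ be a compact simply connected complex manifold, $\mathfrak g$ a finite-dimensional complex Lie algebra, and $\omega$ a holomorphic one-form on $N$ with values in $\mathfrak g$. Assume that $d\omega+\frac12[\omega,\omega]$ takes values in the center of $\mathfrak g$. If $\omega_x\colon T_xN\to\mathfrak g$ is onto for some $x$, then $\mathfrak g$ is abelian.
\end{lemma}

\begin{proof}
Let $A=\operatorname{ad}\omega=\sum\omega_i\operatorname{ad}e_i$, a one-form with values in $\operatorname{End}\mathfrak g$. By the Jacobi identity,
\[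
A\wedge A=\sum_{j<l}\omega_j\wedge\omega_l\,[\operatorname{ad}e_j,\operatorname{ad}e_l]=\operatorname{ad}\big(\tfrac12[\omega,\omega]\big),
\]
so $dA+A\wedge A=\operatorname{ad}(d\omega+\frac12[\omega,\omega])=0$. This says that the holomorphic connection $d+A$ on $N\times\mathfrak g$ is flat: the system $dv+Av=0$ has, near each point, a unique holomorphic solution with any prescribed value. Since $N$ is simply connected, each local solution continues to a holomorphic map $v\colon N\to\mathfrak g$, which is constant since $N$ is compact. Hence $Av=0$ for every constant $v\in\mathfrak g$, that is, $[\omega_x(\xi),v]=0$ for all $\xi\in T_xN$ and $v\in\mathfrak g$. If $\omega_x$ is onto, the bracket vanishes.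
\end{proof}

\begin{proposition}\label{prop:flat}
A compact connected complex manifold $M$ of positive dimension with a flat branched co-parallelism $\omega$ has infinite fundamental group.
\end{proposition}

\begin{proof}
If $\pi_1(M)$ were finite, the universal cover $N$ would be compact, and $\omega$ would lift to a flat branched co-parallelism on $N$. By Lemma~\ref{lem:rigid} the Lie algebra is abelian, so $d\omega=0$ and $\omega=df$ for a holomorphic map $f\colon N\to V$. Then $f$ is constant and $\omega=0$, which is absurd since $\dim V\ge1$.
\end{proof}

If $a(M)=0$, all meromorphic functions on $M$ are constant, so Lemma~\ref{lem:flatconstant} and Proposition~\ref{prop:flat} prove Theorem~\ref{thm:main} in that case. When $a(M)>0$ the structure functions need not be constant, and the plan is to find closed forms and apply Lemma~\ref{lem:b1}.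

\section{The argument for threefolds over a surface}\label{sec:model}

Let $M$ be a compact threefold with a holomorphic submersion $\pi\colon M\to B$ onto a projective surface, with connected fibers $F_y=\pi^{-1}(y)$, and assume that every meromorphic function on $M$ is pulled back from $B$. The threefolds in Examples~\ref{ex:K3} and~\ref{ex:nonflat} are of this kind. Let $\omega_1,\omega_2,\omega_3$ be the components of a branched co-parallelism. We show that $b_1(M)\ge4$.

\emph{Step 1: norms along the fibers are constant.} For a holomorphic one-form $\alpha$ on $M$ put $h_\alpha(y)=\int_{F_y}i\,\alpha\wedge\bar\alpha\ge0$, a smooth function on $B$. Since $\bar\partial\alpha=0$, we have $\bar\partial(\alpha\wedge\bar\alpha)=-\alpha\wedge\overline{d\alpha}$ and $i\partial\bar\partial(i\,\alpha\wedge\bar\alpha)=d\alpha\wedge\overline{d\alpha}$. Integration $\pi_*$ along the fibers of a proper submersion commutes with $\partial$ and $\bar\partial$, so $i\partial\bar\partial h_\alpha=\pi_*(d\alpha\wedge\overline{d\alpha})$. For a $(1,0)$-form $\gamma$ on $B$,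
\[
i\partial\bar\partial h_\alpha\wedge i\gamma\wedge\bar\gamma=\pi_*\big(i\,(d\alpha\wedge\pi^*\gamma)\wedge\overline{(d\alpha\wedge\pi^*\gamma)}\big)\ge0 ,
\]
which on a surface means that $h_\alpha$ is plurisubharmonic. As $B$ is compact, $h_\alpha$ is constant.

\emph{Step 2: ratios along the fibers are constant.} At a generic point the $\omega_i$ span the cotangent space, so one of them, say $\omega_1$, does not vanish identically on some fiber, and $h_{\omega_1}$ is a positive constant. Choose rational functions $\tau_1,\tau_2$ on $B$ with $d\tau=d\tau_1\wedge d\tau_2\not\equiv0$. For $j=2,3$ the ratio of the meromorphic three-forms $\omega_j\wedge\pi^*d\tau$ and $\omega_1\wedge\pi^*d\tau$ is a meromorphic function on $M$, hence of the form $r_j\circ\pi$, and $\omega_j|_{F_y}=r_j(y)\,\omega_1|_{F_y}$ for generic $y$. A priori $r_j$ may have poles, along curves over which $\omega_1$ vanishes on whole fibers. Step~1 excludes this: $h_{\omega_j}=|r_j|^2h_{\omega_1}$, so $|r_j|$ is constant, and $r_j$ is constant by the open mapping theorem.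

\emph{Step 3: descent.} The forms $\alpha_j=\omega_j-r_j\omega_1$ are holomorphic and vanish on all fibers. Over a chart of $B$ with coordinates $y_1,y_2$ such a form is $g_1\,dy_1+g_2\,dy_2$ with $g_1,g_2$ holomorphic, hence constant on the compact connected fibers. So $\alpha_j=\pi^*\beta_j$ with $\beta_j$ holomorphic on $B$, and $\beta_j$ is closed because $B$ is projective. The forms $\alpha_2,\alpha_3$ are linearly independent, and Lemma~\ref{lem:b1} gives $b_1(M)\ge4$.

In general two difficulties arise. The fibers have dimension $k\ge0$, so the norms must be taken of $k$-forms, and one passes from $k$-forms to one-forms by Cramer's rule. More seriously, $\pi$ has singular fibers. The function $h_\alpha$ is then defined only over the open set of regular values, where the maximum principle is not available, and the forms $\beta_j$ have to be extended across the critical values. Section~\ref{sec:fiber} solves both problems by integrating over the compact total space, where nothing is singular.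

\section{The algebraic reduction and the structure theorems}\label{sec:reduction}

From now on $M$ is a compact connected complex manifold of dimension $n\ge1$, and
\[
b=a(M),\qquad k=n-b,\qquad E=H^0(M,\Omega^1_M).
\]
By the existence of algebraic reductions together with Hironaka's resolution of singularities \cite[\S3]{Ueno}, there are a compact connected complex manifold $X$, a connected projective manifold $B$ of dimension $b$, and holomorphic maps
\[
M\xleftarrow{\ \mu\ }X\xrightarrow{\ \pi\ }B
\]
such that $\mu$ is a modification (surjective, and biholomorphic over the complement of a proper analytic subset), $\pi$ is surjective, and $\pi^*\colon\mathbb C(B)\to\mathbb C(X)=\mathbb C(M)$ is an isomorphism. We fix such an \emph{algebraic reduction} and collect the properties that we use.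

\emph{One-forms on $M$ and on $X$.} The map $\mu$ is biholomorphic over the complement of an analytic set $Z\subset M$ of codimension at least two: the points with a positive-dimensional fiber form such a set, and away from them $\mu$ is a finite modification of a manifold, hence an isomorphism. A holomorphic one-form on $X$ gives one on $M\setminus Z$, which extends to $M$ by Hartogs' theorem. So $\mu^*\colon E\to H^0(X,\Omega^1_X)$ is an isomorphism, and we identify the two spaces. Identities between forms, such as closedness, hold on $M$ if and only if they hold on $X$, since the two manifolds have a common dense open subset.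

\emph{Connected fibers.} Let $X\to B'\to B$ be the Stein factorization, in which the first map has connected fibers and the second is finite. Then $\mathbb C(B)\subset\mathbb C(B')\subset\mathbb C(X)=\mathbb C(B)$, so $B'\to B$ has degree one, and it is an isomorphism because $B$ is normal. Hence the fibers $F_y=\pi^{-1}(y)$ are connected.

\emph{Regular values.} The critical values of $\pi$ form an analytic subset of $B$ by Remmert's proper mapping theorem, and a proper one by Sard's theorem. Let $B^0$ be its complement and $X^0=\pi^{-1}(B^0)$. Then $X\setminus X^0$ is a proper analytic subset, so it has measure zero, and $X^0$ is connected and dense. For $y\in B^0$ the fiber $F_y$ is a compact connected manifold of dimension $k$.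

\emph{Rational coordinates.} Embed $B$ in a projective space. The differentials of the affine coordinates span the cotangent space at a point, so there are $\tau_1,\dots,\tau_b\in\mathbb C(B)$ with $d\tau=d\tau_1\wedge\dots\wedge d\tau_b\not\equiv0$. We fix them. They are local coordinates near each point of a dense Zariski open subset $B^1\subset B^0$.

\emph{Closed forms on $B$.} The manifold $B$ is projective, hence K\"ahler, and every holomorphic form on a compact K\"ahler manifold is closed. We write $q(B)=h^0(B,\Omega^1_B)$.

The proof of Theorem~\ref{thm:main} uses first only the part of the hypothesis that concerns the fibers: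
\begin{equation}\label{eq:star}
\begin{gathered}
\text{for $x$ in a nonempty open subset of $X^0$, the restrictions}\\
\text{to $T_xF_{\pi(x)}$ of the elements of $E$ span $T^*_xF_{\pi(x)}$.}
\end{gathered}
\tag{$\star$}
\end{equation}
A branched co-parallelism implies \eqref{eq:star}: its components span $T^*_xX$ for generic $x$, and restriction $T^*_xX\to T^*_xF_{\pi(x)}$ is onto. If $k=0$ the condition is empty.

\begin{remark}
Condition \eqref{eq:star} does not depend on the algebraic reduction. Take $f_1,\dots,f_b\in\mathbb C(M)$ with $df_1\wedge\dots\wedge df_b\not\equiv0$. For any reduction the $f_j$ are pulled back from rational functions that are local coordinates at generic points of $B$, so \eqref{eq:star} holds if and only if $\omega_1\wedge\dots\wedge\omega_k\wedge df_1\wedge\dots\wedge df_b\not\equiv0$ for some $\omega_1,\dots,\omega_k\in E$.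
\end{remark}

A Lie algebra $U$ is \emph{unimodular} if $\operatorname{tr}(\operatorname{ad}u)=0$ for all $u\in U$, and $D\in\operatorname{End}U$ is a \emph{derivation} if $D[u,v]=[Du,v]+[u,Dv]$. Forms with values in $\operatorname{End}U$ act on forms with values in $U$ or $\operatorname{End}U$ by $(\alpha D)\wedge(\beta u)=(\alpha\wedge\beta)\,Du$.

\begin{theorem}\label{thm:structure}
Assume \eqref{eq:star}.
\begin{enumerate}
\item[(1)] The space $W=\{\alpha\in E:\alpha|_{F_y}=0\text{ for all }y\in B^0\}$ equals $\pi^*H^0(B,\Omega^1_B)$. All its elements are closed, and $\dim E/W=k$. Hence $h^0(M,\Omega^1_M)=n-a(M)+q(B)$.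
\item[(2)] $M$ admits a branched holomorphic co-parallelism if and only if the holomorphic one-forms of $B$ span $T^*B$ at generic points.
\item[(3)] Let $\omega_1,\dots,\omega_k\in E$ induce a basis of $E/W$, let $e_1,\dots,e_k$ be the dual basis of $U=(E/W)^*$, and let $\omega_U=\sum\omega_ie_i$. There are a unimodular Lie algebra structure on $U$ and forms $\Theta\in H^0(B,\Omega^1_B)\otimes\operatorname{End}U$ and $\gamma\in H^0(B,\Omega^2_B)\otimes U$ with
\begin{equation}\label{eq:main}
d\omega_U+\tfrac12[\omega_U,\omega_U]+\pi^*\Theta\wedge\omega_U=\pi^*\gamma ,
\end{equation}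
where $\Theta$ takes values in derivations, $\operatorname{tr}\Theta=0$, $\Theta\wedge\Theta=-\operatorname{ad}\gamma$ and $\Theta\wedge\gamma=0$. In particular, if $k\ge1$, every fiber $F_y$ with $y\in B^0$ carries a branched co-parallelism that is flat for this one Lie algebra.
\end{enumerate}
\end{theorem}

Parts (1) and (2) split the existence of a co-parallelism into a condition along the fibers and a condition on the projective base; the second is the one that a simply connected manifold cannot meet. The first is compatible with simple connectivity, under the following restrictions.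

\begin{theorem}\label{thm:sc}
If $M$ is simply connected and satisfies \eqref{eq:star}, then $q(B)=0$, the Lie algebra $U$ is abelian,
\[
h^0(M,\Omega^1_M)=n-a(M)\le h^0(B,\Omega^2_B),
\]
and $d$ maps $E$ injectively into $\pi^*H^0(B,\Omega^2_B)$. In particular $a(M)\ge2$ or $a(M)=n$.
\end{theorem}

\section{Integration over the fibers}\label{sec:fiber}

\subsection{Conventions}\label{ss:conv}

Put $c_q=i^{q^2}$. In coordinates $w_1,\dots,w_q$, with $dw=dw_1\wedge\dots\wedge dw_q$, one has $c_q\,dw\wedge\overline{dw}=\prod_j i\,dw_j\wedge d\bar w_j$. So for a $(q,0)$-form $u$ on a $q$-dimensional manifold, $c_q\,u\wedge\bar u\ge0$, with equality exactly where $u=0$. From $(p+q)^2=p^2+q^2+2pq$ we get $c_{p+q}=(-1)^{pq}c_pc_q$; thus $c_{k+1}=i(-1)^kc_k$, and for forms $u,v$ of types $(p,0)$ and $(q,0)$,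
\begin{equation}\label{eq:signs}
c_p\,u\wedge\bar u\wedge c_q\,v\wedge\bar v=c_{p+q}\,(u\wedge v)\wedge\overline{(u\wedge v)} .
\end{equation}

We often omit the symbol $\pi^*$. Let $y_1,\dots,y_b$ be local coordinates on $B^0$. Near each point of $X^0$ they can be completed by $z_1,\dots,z_k$ to coordinates on $X$, and the $z_j$ restrict to coordinates on the fibers. An $(r,0)$-form on an open subset of $X^0$ has \emph{base degree} $\ge q$ if it is a sum of terms each containing at least $q$ factors $dy_j$; this does not depend on the coordinates. There are only $k$ differentials $dz_j$, so a $(k+p,0)$-form $s$ has base degree $\ge p$, and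
\begin{equation}\label{eq:expansion}
s=\sum_{|P|=p}dy_P\wedge a_P+(\text{base degree}\ge p+1)
\end{equation}
with $(k,0)$-forms $a_P$. Wedge this with $dy_{P^c}$, for $p\le b$. Every term other than the $P$-th contains some $dy_j$ with $j\in P^c$, so
\begin{equation}\label{eq:extract}
s\wedge dy_{P^c}=dy_P\wedge a_P\wedge dy_{P^c}.
\end{equation}
The right side is $\pm a_P\wedge dy_1\wedge\dots\wedge dy_b$, which records exactly the coefficient of $dz_1\wedge\dots\wedge dz_k$ in $a_P$. Therefore the restrictions $a_P|_{F_y}$ are determined by $s$, and the following are equivalent at each point: $s$ has base degree $\ge p+1$; all $a_P$ restrict to zero on the fiber; $s\wedge\pi^*\gamma=0$ for every covector $\gamma$ of type $(b-p,0)$ on $B$. The last form of the condition shows that it passes from a dense subset to all of $X^0$ by continuity. By a partition of unity, the $a_P$ of a smooth form $s$ can be chosen smooth on the whole preimage of a chart.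

Finally, if $O\subset B^0$ is open and $v$ is a smooth $2k$-form on $\pi^{-1}(O)$, then $y\mapsto\int_{F_y}v$ is smooth, and for $\psi$ of degree $2b$ with compact support in $O$,
\begin{equation}\label{eq:fubini}
\int_{\pi^{-1}(O)}v\wedge\pi^*\psi=\int_O\Big(\int_{F_y}v\Big)\psi .
\end{equation}
There is no sign, since $v$ has even degree and all orientations are the complex ones.

\subsection{The differential of a holomorphic $k$-form}

In Section~\ref{sec:model} the norm was constant by the maximum principle on $B$. The substitute is to integrate the nonnegative form $i\partial\bar\partial(\text{norm})$ against a power of a K\"ahler form, and to perform this integration on $X$. The result is a pointwise statement.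

\begin{lemma}\label{lem:ds}
If $s\in H^0(X,\Omega^k_X)$, then $ds$ has base degree $\ge2$ on $X^0$.
\end{lemma}

\begin{proof}
If $b=0$, then $ds$ has degree $n+1$ and vanishes. Let $b\ge1$ and let $\kappa$ be a K\"ahler form on $B$. Since $\bar\partial s=0$, we have $\bar\partial(s\wedge\bar s)=(-1)^ks\wedge\overline{ds}$, and hence
\[
i\partial\bar\partial(c_k\,s\wedge\bar s)=i(-1)^kc_k\,ds\wedge\overline{ds}=c_{k+1}\,ds\wedge\overline{ds}.
\]
As $d\bar\partial=\partial\bar\partial$ and $d\kappa=0$,
\[
c_{k+1}\,ds\wedge\overline{ds}\wedge\pi^*\kappa^{b-1}=d\big(i\bar\partial(c_k\,s\wedge\bar s)\wedge\pi^*\kappa^{b-1}\big),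
\]
so the left side has integral zero over $X$. It is also nonnegative. Given $x\in X$, choose coordinates at $\pi(x)$ with $\kappa=\sum_j i\,dy_j\wedge d\bar y_j$ at that point, and let $\gamma_j=dy_{\{j\}^c}$. Then $\kappa^{b-1}=(b-1)!\sum_jc_{b-1}\gamma_j\wedge\bar\gamma_j$, and \eqref{eq:signs} with $(k+1)+(b-1)=n$ gives, at $x$,
\[
c_{k+1}\,ds\wedge\overline{ds}\wedge\pi^*\kappa^{b-1}=(b-1)!\sum_jc_n\,(ds\wedge\pi^*\gamma_j)\wedge\overline{(ds\wedge\pi^*\gamma_j)}\ge0 .
\]
A continuous nonnegative form with integral zero vanishes, so $ds\wedge\pi^*\gamma_j=0$ at $x$ for all $j$. The $\gamma_j$ are a basis of the covectors of type $(b-1,0)$, and the criterion of Section~\ref{ss:conv} with $p=1$ gives the claim.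
\end{proof}

For $b=1$ the lemma says that holomorphic $(n-1)$-forms are closed. For $b\ge2$ one cannot expect $ds=0$: in Example~\ref{ex:K3}, $k=1$ and $ds$ is the pull-back of a nonzero two-form.

\subsection{Fiber integrals are holomorphic on all of $B$}

Fiber integrals are defined pointwise only over $B^0$, and their behavior near the critical values is not apparent. But by \eqref{eq:fubini} their pairing with a test form is an integral of a smooth form over $X$, and this makes sense for test forms on all of $B$. So a fiber integral extends to $B$ as a current, and Lemma~\ref{lem:ds} is exactly what is needed to show that this current is $\bar\partial$-closed.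

\begin{proposition}\label{prop:push}
Let $s\in H^0(X,\Omega^{k+p}_X)$ and $t\in H^0(X,\Omega^k_X)$. There is a holomorphic $p$-form $\beta(s,t)$ on $B$ such that, in local coordinates on $B^0$ and with $a_P$ as in \eqref{eq:expansion},
\begin{equation}\label{eq:push}
\beta(s,t)=\sum_{|P|=p}\Big(\int_{F_y}c_k\,a_P\wedge\bar t\Big)\,dy_P .
\end{equation}
In particular, for $s,t\in H^0(X,\Omega^k_X)$ the number $H(s,t)=\int_{F_y}c_k\,s\wedge\bar t$ does not depend on $y\in B^0$.
\end{proposition}

\begin{proof}
If $p>b$ then $s=0$, and if $b=0$ then $B$ is a point; so let $b\ge1$ and $p\le b$. For a smooth form $\varphi$ of type $(b-p,b)$ on $B$ put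
\[
T(\varphi)=\int_Xc_k\,s\wedge\bar t\wedge\pi^*\varphi .
\]
This is a continuous linear functional, that is, a current of type $(p,0)$: in a chart of $B$, $T=\sum T_P\,dy_P$ with distributions $T_P$, in the sense that $T(\varphi)=\int\sum T_P\,dy_P\wedge\varphi$.

Let $\psi$ be of type $(b-p,b-1)$. The form $c_k\,s\wedge\bar t\wedge\pi^*\psi$ has type $(n,n-1)$, so its differential equals its $\bar\partial$. Since $\bar\partial s=0$ and $\bar\partial\bar t=\overline{dt}$, Stokes' theorem gives
\[
T(\bar\partial\psi)=(-1)^{k+1}\int_Xc_k\,s\wedge\overline{dt}\wedge\pi^*\psi .
\]
On $X^0$ each term of $\overline{dt}$ contains at least two factors $d\bar y_j$ by Lemma~\ref{lem:ds}, and each term of $\psi$ contains $b-1$. There are only $b$ such differentials, so the integrand vanishes on $X^0$, hence on $X$ by continuity, and $T(\bar\partial\psi)=0$. Taking $\psi=f\,dy_{P^c}\wedge\overline{dy_{\{j\}^c}}$ with $f$ compactly supported in a chart, we find $\partial T_P/\partial\bar y_j=0$ for all $j$. Such a distribution is harmonic, hence smooth by Weyl's lemma, hence a holomorphic function. So $T$ is given by a holomorphic $p$-form $\beta(s,t)$ on $B$.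

Now let $\varphi$ have compact support in a chart of $B^0$. The part of $s$ of base degree $\ge p+1$ is killed by $\pi^*\varphi$, which contributes $b-p$ further factors $dy_j$. As $a_P\wedge\bar t$ has even degree, \eqref{eq:fubini} gives
\[
T(\varphi)=\sum_P\int_Xc_k\,a_P\wedge\bar t\wedge\pi^*(dy_P\wedge\varphi)=\int_B\sum_P\Big(\int_{F_y}c_k\,a_P\wedge\bar t\Big)dy_P\wedge\varphi .
\]
Both sides of \eqref{eq:push} are continuous and define the same current on $B^0$, so they are equal. For $p=0$, $\beta(s,t)$ is a holomorphic function on the compact connected manifold $B$, hence a constant.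
\end{proof}

\subsection{Division by a $k$-form}

So far we have used only that $B$ is compact K\"ahler. We now add the hypothesis $\mathbb C(X)=\pi^*\mathbb C(B)$. It makes the leading coefficients $a_P$ proportional, on each general fiber, to a fixed $k$-form, with a rational factor; Proposition~\ref{prop:push} computes that factor and shows that it has no poles.

\begin{proposition}\label{prop:div}
Let $\eta\in H^0(X,\Omega^k_X)$ be such that $\eta|_{F_y}\not\equiv0$ for some $y\in B^0$.
\begin{enumerate}
\item[(1)] $H(\eta,\eta)>0$ and $\eta|_{F_y}\not\equiv0$ for every $y\in B^0$. The set $X^\eta$ of $x\in X^0$ at which the restriction of $\eta$ to $T_xF_{\pi(x)}$ is nonzero is open and dense in $X^0$.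
\item[(2)] For every $s\in H^0(X,\Omega^{k+p}_X)$ there is a holomorphic $p$-form $\beta_s$ on $B$ such that $s-\pi^*\beta_s\wedge\eta$ has base degree $\ge p+1$ on $X^0$.
\item[(3)] If $\beta'$ is a $(p,0)$-form on an open set $O\subset B^0$ and $s-\pi^*\beta'\wedge\eta$ has base degree $\ge p+1$ on $\pi^{-1}(O)$, then $\beta'=\beta_s$ on $O$.
\end{enumerate}
\end{proposition}

\begin{proof}
(1) By Proposition~\ref{prop:push}, $h=H(\eta,\eta)$ can be computed on any fiber over $B^0$. On the given fiber it is positive, so $\eta$ vanishes identically on no fiber. The complement of $X^\eta$ in $X^0$ is locally the zero set of the holomorphic $n$-form $\eta\wedge dy_1\wedge\dots\wedge dy_b$; it is a proper analytic subset of the connected manifold $X^0$, hence nowhere dense.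

(3) Write $\beta'-\beta_s=\sum\delta_P\,dy_P$ locally. Then $\sum dy_P\wedge\delta_P\eta$ has base degree $\ge p+1$, so $\delta_P(y)\,\eta|_{F_y}=0$, and $\delta_P(y)=0$ by (1).

(2) For $p>b$ take $\beta_s=0$. Otherwise put $\beta_s=h^{-1}\beta(s,\eta)$, and use the rational functions $\tau_j$ as coordinates over $B^1$, so that $s=\sum d\tau_P\wedge a_P+\cdots$ as in \eqref{eq:expansion}. For $|P|=p$, both $s\wedge d\tau_{P^c}$ and $d\tau_P\wedge\eta\wedge d\tau_{P^c}=\pm\eta\wedge d\tau$ are meromorphic $n$-forms on $X$, and the second is not identically zero by (1). Their ratio is a meromorphic function on $X$, so it is the pull-back of some $r_P\in\mathbb C(B)$. Let $B^2\subset B^1$ be a dense Zariski open set on which all $r_P$ are regular. Over $B^2$, \eqref{eq:extract} gives $d\tau_P\wedge(a_P-r_P\eta)\wedge d\tau_{P^c}=0$, that is, $a_P|_{F_y}=r_P(y)\,\eta|_{F_y}$. Inserting this in \eqref{eq:push} yields $\beta(s,\eta)=h\sum r_P\,d\tau_P$, so $\beta_s=\sum r_P\,d\tau_P$ on $B^2$. Thus $s-\pi^*\beta_s\wedge\eta$ has base degree $\ge p+1$ over $B^2$, and on $X^0$ by continuity.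
\end{proof}

\begin{remark}
Part (2) fails without the hypothesis $\mathbb C(X)=\pi^*\mathbb C(B)$. For the projection $B\times C\to B$ with $C$ a curve of genus at least two, the case $p=0$ would say that any two holomorphic one-forms on $C$ are proportional.
\end{remark}

\section{Holomorphic one-forms and the proof of Theorem~\ref{thm:main}}\label{sec:oneforms}

\begin{proof}[Proof of Theorem~\ref{thm:structure}(1)]
By \eqref{eq:star} there are $\omega_1,\dots,\omega_k\in E$ whose restrictions are a basis of $T^*_xF_{\pi(x)}$ at some $x\in X^0$. Then $\eta=\omega_1\wedge\dots\wedge\omega_k$ satisfies the hypothesis of Proposition~\ref{prop:div}; this is the only use of \eqref{eq:star}. If $k=0$, then $\eta=1$ and the fibers over $B^0$ are points.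

\emph{The quotient $E/W$.} Let $\alpha\in E$. At a point of $X^\eta$ the $\omega_j$ restrict to a basis of the cotangent space of the fiber, so there $\alpha|_{F_y}=\sum\lambda_j\,\omega_j|_{F_y}$ with functions $\lambda_j$ on $X^\eta$, and we must show that these are constant. Let $s_j$ be the $k$-form obtained from $\eta$ by replacing the factor $\omega_j$ by $\alpha$. Cramer's rule reads $s_j|_{F_y}=\lambda_j\,\eta|_{F_y}$. On the other hand $s_j$ is holomorphic on $X$, and Proposition~\ref{prop:div}(2) with $p=0$ gives $s_j|_{F_y}=\beta_{s_j}\,\eta|_{F_y}$ with $\beta_{s_j}$ a holomorphic function on $B$, that is, a constant. So each $\lambda_j$ is constant, and $\alpha-\sum\lambda_j\omega_j$ restricts to zero on the fibers at the points of $X^\eta$, hence on $X^0$ by density. Thus the $\omega_j$ span $E/W$. They are independent modulo $W$ because their restrictions to $T_xF_{\pi(x)}$ are independent. Hence $\dim E/W=k$.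

\emph{The subspace $W$.} Pull-backs of forms on $B$ vanish on the fibers, so $\pi^*H^0(B,\Omega^1_B)\subset W$. Let $\alpha\in W$. Locally on $X^0$ we have $\alpha=\sum g_j\,dy_j$. As in Step~3 of Section~\ref{sec:model}, $\alpha$ descends to $B^0$; the point is to extend it to $B$. Apply Proposition~\ref{prop:div}(2) with $p=1$ to $\alpha\wedge\eta=\sum dy_j\wedge g_j\eta$. It gives $\beta\in H^0(B,\Omega^1_B)$, locally $\beta=\sum\beta_j\,dy_j$, with $(g_j-\beta_j\circ\pi)\,\eta|_{F_y}=0$. So $g_j=\beta_j\circ\pi$ on $X^\eta$, and $\alpha=\pi^*\beta$ by density.

Since $B$ is projective, $\beta$ is closed, and so is $\alpha$. The map $\pi^*$ is injective on forms because $\pi$ is a submersion over $B^0$. Hence $\dim W=q(B)$ and $\dim E=k+q(B)$.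
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:structure}(2)]
Let $\omega^1,\dots,\omega^n\in E$ be the components of a branched co-parallelism and $L\subset E$ their span, of dimension $n$. The kernel $L\cap W$ of $L\to E/W$ has dimension at least $n-k=b$. Choose linearly independent elements $\pi^*\beta_1,\dots,\pi^*\beta_b$ of $L\cap W$, using part (1), and complete them to a basis of $L$. The wedge product of this basis is a nonzero constant multiple of $\omega^1\wedge\dots\wedge\omega^n\not\equiv0$. Hence $\beta_1\wedge\dots\wedge\beta_b\not\equiv0$, and the $\beta_j$ span $T^*B$ at generic points. In particular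
\begin{equation}\label{eq:q}
q(B)\ge b=a(M).
\end{equation}
Conversely, let $\beta_1,\dots,\beta_b\in H^0(B,\Omega^1_B)$ satisfy $\beta_1\wedge\dots\wedge\beta_b\not\equiv0$. Locally on $B^0$ this product is $g\,dy_1\wedge\dots\wedge dy_b$, so $\eta\wedge\pi^*(\beta_1\wedge\dots\wedge\beta_b)$ is nonzero at the points of $X^\eta$ where $g\circ\pi\ne0$. Thus $\omega_1,\dots,\omega_k,\pi^*\beta_1,\dots,\pi^*\beta_b\in E$ are the components of a branched co-parallelism on $M$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The case $a(M)=0$ was settled at the end of Section~\ref{sec:flat}. Let $a(M)>0$. Condition \eqref{eq:star} holds, so by Theorem~\ref{thm:structure}(1) and \eqref{eq:q} the space $W$ consists of closed holomorphic one-forms on $M$ and has dimension $q(B)\ge a(M)\ge1$. Lemma~\ref{lem:b1} gives $b_1(M)\ge2q(B)\ge2a(M)\ge2$. Therefore $H_1(M,\mathbb Z)$ is infinite, and so is $\pi_1(M)$, of which it is a quotient.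
\end{proof}

\section{The structure equation}\label{sec:equation}

\begin{proof}[Proof of Theorem~\ref{thm:structure}(3)]
If $k=0$ then $U=0$ and there is nothing to prove. Let $k\ge1$, let $\omega_1,\dots,\omega_k$ be as in the statement, and put $\eta=\omega_1\wedge\dots\wedge\omega_k$. Modulo $W$ these forms are obtained from those used in the proof of part (1) by a constant invertible matrix. So on the fibers $\eta$ is a nonzero constant multiple of the earlier $k$-form, and Proposition~\ref{prop:div} applies to it.

\emph{The coefficients of $d\omega_i$.} The forms $\omega_1,\dots,\omega_k,d\tau_1,\dots,d\tau_b$ are a meromorphic frame on $X$. The coefficients of $d\omega_i$ in this frame lie in $\mathbb C(X)=\pi^*\mathbb C(B)$; grouping the terms by the number of factors $d\tau_m$,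
\begin{equation}\label{eq:domega}
d\omega_i=\sum_{j<l}A^i_{jl}\,\omega_j\wedge\omega_l-\sum_j\theta^i_j\wedge\omega_j+\gamma_i ,
\end{equation}
where $A^i_{jl}$, $\theta^i_j$ and $\gamma_i$ are rational forms on $B$ of degrees $0$, $1$ and $2$. Let $O\subset B^0$ be a dense Zariski open set on which all of them are regular. To show that a coefficient has no poles, we wedge \eqref{eq:domega} with a product $\omega_J$ chosen so that this coefficient times $\eta$ becomes the leading term of a holomorphic form; by parts (2) and (3) of Proposition~\ref{prop:div} the coefficient then agrees on $O$, up to sign, with a holomorphic form on $B$.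
\begin{itemize}
\item For $J=\{j,l\}^c$, the $k$-form $d\omega_i\wedge\omega_J$ equals $\pm A^i_{jl}\,\eta$ modulo base degree $\ge1$. So $A^i_{jl}$ is holomorphic on $B$, hence constant.
\item For $J=\{j\}^c$, every product of $\omega_J$ with two further $\omega$'s vanishes, and the $(k+1)$-form $d\omega_i\wedge\omega_J$ equals $\pm\theta^i_j\wedge\eta$ modulo base degree $\ge2$. So $\theta^i_j$ is holomorphic.
\item The $(k+2)$-form $d\omega_i\wedge\eta$ equals $\gamma_i\wedge\eta$. So $\gamma_i$ is holomorphic.
\end{itemize}
Define an antisymmetric bracket on $U$ by $[e_j,e_l]=-\sum_iA^i_{jl}e_i$ for $j<l$, let $\Theta$ be the matrix $(\theta^i_j)$, so that $\Theta\wedge\omega_U=\sum_{i,j}\theta^i_j\wedge\omega_j\,e_i$, and let $\gamma=\sum\gamma_ie_i$. By \eqref{eq:bracket}, the equations \eqref{eq:domega} are the components of \eqref{eq:main}.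

\emph{Consequences of $d^2=0$.} Write $\omega=\omega_U$. As $B$ is projective, $d\Theta=0$ and $d\gamma=0$, so differentiating \eqref{eq:main} gives $[d\omega,\omega]-\Theta\wedge d\omega=0$ by \eqref{eq:bracket}. Substituting $d\omega=\gamma-\frac12[\omega,\omega]-\Theta\wedge\omega$ and grouping by the number of factors $\omega_j$,
\[
-\tfrac12[[\omega,\omega],\omega]
+\Big(\tfrac12\Theta\wedge[\omega,\omega]-[\Theta\wedge\omega,\omega]\Big)
+\Big([\gamma,\omega]+\Theta\wedge\Theta\wedge\omega\Big)
-\Theta\wedge\gamma=0 .
\]
The four groups involve disjoint sets of monomials in the frame, so each vanishes. By \eqref{eq:jacobi} the first gives the Jacobi identity. For the second write $\Theta=\sum_md\tau_m\,D_m$ on $B^1$, with $D_m$ functions with values in $\operatorname{End}U$. The coefficient of $d\tau_m\wedge\omega_j\wedge\omega_l$, $j<l$, is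
\[
D_m[e_j,e_l]-[D_me_j,e_l]+[D_me_l,e_j]=D_m[e_j,e_l]-[D_me_j,e_l]-[e_j,D_me_l],
\]
so the $D_m$ are derivations, and $\Theta$ takes values in derivations on all of $B$ by continuity. The third group is $\sum_j(\operatorname{ad}\gamma+\Theta\wedge\Theta)e_j\wedge\omega_j$, so $\Theta\wedge\Theta=-\operatorname{ad}\gamma$. The fourth is $\Theta\wedge\gamma=0$.

The two trace conditions do not follow from $d^2=0$. They come from compactness, the first through Lemma~\ref{lem:ds} and the second through Stokes' theorem on a fiber.

\emph{The trace of $\Theta$.} Insert \eqref{eq:domega} in $d\eta=\sum_i(-1)^{i-1}\omega_1\wedge\dots\wedge d\omega_i\wedge\dots\wedge\omega_k$. In the $i$-th summand the terms $\omega_j\wedge\omega_l$ repeat a factor, and so do the terms $\theta^i_j\wedge\omega_j$ with $j\ne i$. Moving $\theta^i_i$ to the front cancels the sign $(-1)^{i-1}$. Hence $d\eta=-\operatorname{tr}\Theta\wedge\eta$ modulo base degree $\ge2$. By Lemma~\ref{lem:ds}, $d\eta$ itself has base degree $\ge2$, and Proposition~\ref{prop:div}(3) applied to $s=d\eta$ gives $\operatorname{tr}\Theta=0$.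

\emph{Unimodularity.} Write $[e_a,e_c]=\sum_ic^i_{ac}e_i$, so that $\operatorname{tr}(\operatorname{ad}e_j)=\sum_{i\ne j}c^i_{ji}$ and $d\omega_i=-\sum_{a<c}c^i_{ac}\,\omega_a\wedge\omega_c$ on $F_y$, $y\in B^0$. Fix $j$ and let $J=\{j\}^c$. When the factor $\omega_i$ of $\omega_J$ is differentiated, only the term with $\{a,c\}=\{i,j\}$ survives; it equals $-c^i_{ji}\,\omega_j\wedge\omega_i$ whichever of $i,j$ is smaller. Moving $\omega_j$ to the front cancels the sign in the Leibniz rule, so on $F_y$
\[
d\omega_J=-\operatorname{tr}(\operatorname{ad}e_j)\,\omega_j\wedge\omega_J=\pm\operatorname{tr}(\operatorname{ad}e_j)\,\eta .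
\]
On $F_y$ the form $\eta$ is holomorphic of top degree, so $d\bar\eta=0$ there, and
\[
\pm\operatorname{tr}(\operatorname{ad}e_j)\,H(\eta,\eta)=\int_{F_y}c_k\,d\omega_J\wedge\bar\eta=\int_{F_y}d(c_k\,\omega_J\wedge\bar\eta)=0 .
\]
Since $H(\eta,\eta)>0$, the Lie algebra $U$ is unimodular.

\emph{The fibers.} For $y\in B^0$ the fiber $F_y$ is compact and connected of dimension $k$, and $\eta|_{F_y}\not\equiv0$ by Proposition~\ref{prop:div}(1). So $\omega_U|_{F_y}$ is a branched co-parallelism. The forms $\pi^*\Theta$ and $\pi^*\gamma$ vanish on $F_y$, so \eqref{eq:main} restricts to the flatness equation.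
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sc}]
Since $M$ is compact and simply connected, every closed element of $E$ is zero, so $d$ is injective on $E$. By Theorem~\ref{thm:structure}(1), $W=0$, $q(B)=0$ and $\dim E=k=n-a(M)$. As $q(B)=0$ we have $\Theta=0$, and therefore $\operatorname{ad}\gamma=-\Theta\wedge\Theta=0$. So \eqref{eq:main} says that $d\omega_U+\frac12[\omega_U,\omega_U]$ takes values in the center of $U$, on $X$ and hence on $M$. The forms $\omega_1,\dots,\omega_k$ are independent at generic points, where $\omega_U$ is thus onto $U$. By Lemma~\ref{lem:rigid}, $U$ is abelian, and \eqref{eq:main} reads $d\omega_i=\pi^*\gamma_i$. The $\omega_i$ are a basis of $E$, so $d$ maps $E$ injectively into $\pi^*H^0(B,\Omega^2_B)$, and $n-a(M)\le h^0(B,\Omega^2_B)$. If $a(M)<n$, then $B$ carries a nonzero holomorphic two-form, which forces $a(M)=\dim B\ge2$.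
\end{proof}

\section{Principal elliptic bundles}\label{sec:examples}

When $k=1$ the Lie algebra $U$ is abelian and $\Theta=\operatorname{tr}\Theta=0$, so \eqref{eq:main} reads $d\omega_1=\pi^*\gamma_1$. The following construction produces such a one-form from a prescribed two-form on the base.

\begin{lemma}\label{lem:bundle}
Let $Y$ be a compact connected complex manifold, $\Lambda\subset\mathbb C$ a lattice, and $\sigma$ a closed holomorphic two-form on $Y$ whose periods $\int_c\sigma$, $c\in H_2(Y,\mathbb Z)$, lie in $\Lambda$.
\begin{enumerate}
\item[(1)] There are a holomorphic principal $\mathbb C/\Lambda$-bundle $p\colon P\to Y$ and a holomorphic one-form $\theta$ on $P$ with $d\theta=p^*\sigma$, whose restriction to each fiber is the invariant form $dw$ of $\mathbb C/\Lambda$.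
\item[(2)] If $Y$ is a projective surface and $\sigma\ne0$, then $a(P)=2$, the map $p$ is an algebraic reduction of $P$ with $X=P$ and $B=Y$, and \eqref{eq:star} holds.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) By the universal coefficient theorem, $H^2(Y,\Lambda)\to\operatorname{Hom}(H_2(Y,\mathbb Z),\Lambda)$ is onto and $H^2(Y,\mathbb C)=\operatorname{Hom}(H_2(Y,\mathbb Z),\mathbb C)$, so $[\sigma]$ is the image of a class in $H^2(Y,\Lambda)$. Cover $Y$ by open sets $U_\alpha$ contained in coordinate balls, with all nonempty finite intersections contractible; small geodesically convex sets for a Riemannian metric will do. The holomorphic Poincar\'e lemma on the balls gives $\sigma=d\xi_\alpha$ on $U_\alpha$ with $\xi_\alpha$ holomorphic. The closed forms $\xi_\alpha-\xi_\beta$ are exact on the simply connected overlaps: $\xi_\alpha-\xi_\beta=df_{\alpha\beta}$ with $f_{\alpha\beta}=-f_{\beta\alpha}$ holomorphic. The functions $f_{\alpha\beta}+f_{\beta\gamma}+f_{\gamma\alpha}$ are constants, and they form a \v Cech cocycle representing $\pm[\sigma]$ under the \v Cech--de Rham isomorphism. The cover computes cohomology with coefficients in $\Lambda$ and in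 $\mathbb C$, so this cocycle is a $\Lambda$-valued cocycle plus the coboundary of a constant cochain. Subtracting that cochain from $(f_{\alpha\beta})$, we may assume $f_{\alpha\beta}+f_{\beta\gamma}+f_{\gamma\alpha}\in\Lambda$. Then the translations $w_\alpha=w_\beta-f_{\alpha\beta}$ satisfy the cocycle condition modulo $\Lambda$ and glue the sets $U_\alpha\times\mathbb C/\Lambda$ to a principal bundle $P$. Since $dw_\alpha+\xi_\alpha=dw_\beta-df_{\alpha\beta}+\xi_\alpha=dw_\beta+\xi_\beta$, these local forms define $\theta$.

(2) We have $a(P)\ge a(Y)=2$. If $a(P)=3$, then $k=0$ for an algebraic reduction of $P$, condition \eqref{eq:star} is empty, and Theorem~\ref{thm:structure}(1) says that all holomorphic one-forms on $P$ are closed; but $d\theta=p^*\sigma\ne0$. So $a(P)=2$, and every $f\in\mathbb C(P)$ is algebraic over $p^*\mathbb C(Y)$. On a general fiber $f$ is then a meromorphic function with finitely many values, hence constant, since the fiber is connected. For each $\alpha$ choose $w_0$ such that $U_\alpha\times\{w_0\}$ is not contained in the polar set of $f$. Then $f(\,\cdot\,,w_0)$ is meromorphic on $U_\alpha$ and its pull-back agrees with $f$ on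 general fibers, hence everywhere. These local functions glue, so $f\in p^*\mathbb C(Y)$. Finally \eqref{eq:star} holds because $\theta$ restricts to $dw\neq0$ on the fibers.
\end{proof}

\begin{example}[A simply connected threefold with a nowhere vanishing one-form]\label{ex:K3}
Recall that a K3 surface $Y$ is a simply connected compact K\"ahler surface with a nowhere vanishing holomorphic two-form $\sigma$, and that $b_2(Y)=22$, $h^{2,0}(Y)=1$, $h^{1,1}(Y)=20$. Let $Y$ have Picard number $20$, for example the Fermat quartic. Such a surface is projective: rational classes are dense in $H^{1,1}(Y,\mathbb R)$, so there is a rational K\"ahler class.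

Let $\Lambda\subset\mathbb C$ be the group of periods of $\sigma$. Identify $H_2(Y,\mathbb Z)$ with $H^2(Y,\mathbb Z)$ by Poincar\'e duality. An integral class with period zero is orthogonal to $\sigma$ and, being real, to $\bar\sigma$; this means that it has type $(1,1)$. By the Lefschetz theorem on $(1,1)$-classes the kernel of the period map is the N\'eron--Severi group, of rank $20$, so $\Lambda$ has rank $2$. It spans $\mathbb C$ over $\mathbb R$: otherwise $\operatorname{Re}(\lambda\sigma)$ would have zero periods for some $\lambda\ne0$, so $\lambda\sigma+\bar\lambda\bar\sigma$ would be exact, and wedging with the closed form $\bar\sigma$ would give $\lambda\int_Y\sigma\wedge\bar\sigma=0$, which is false. Hence $\Lambda$ is a lattice, and Lemma~\ref{lem:bundle} gives a compact threefold $P$ with a one-form $\theta$. The form $\theta\wedge d\theta=\theta\wedge p^*\sigma=dw_\alpha\wedge p^*\sigma$ vanishes nowhere, and so neither does $\theta$.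

We claim that $P$ is simply connected. In the exact sequence
\[
\pi_2(Y)\xrightarrow{\ \partial\ }\pi_1(\mathbb C/\Lambda)=\Lambda\longrightarrow\pi_1(P)\longrightarrow\pi_1(Y)=1
\]
it suffices to show that $\partial$ is onto. Represent an element of $\pi_2(Y)$ by a smooth map $u\colon D\to Y$ from a disc that sends the boundary circle $S^1$ to a point, and lift it to $\tilde u\colon D\to P$; this is possible since $u^*P$ is trivial over $D$. Then $\partial[u]$ is the class of the loop $\tilde u|_{S^1}$ in a fiber, which as an element of $\Lambda$ is the integral of $dw$ over the loop. So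
\[
\partial[u]=\int_{S^1}\tilde u^*\theta=\int_D\tilde u^*d\theta=\int_Du^*\sigma ,
\]
the period of $\sigma$ on the class of $u$. By the Hurewicz theorem $\pi_2(Y)=H_2(Y,\mathbb Z)$, so all of $\Lambda$ is attained.

By Lemma~\ref{lem:bundle}(2), $P$ satisfies \eqref{eq:star} with $a(P)=2$ and $B=Y$. Here $n-a(P)=1=h^0(Y,\Omega^2_Y)$, so the bound in Theorem~\ref{thm:sc} is attained.
\end{example}

\begin{example}[A branched co-parallelism that is not flat]\label{ex:nonflat}
Let $\mathcal E=\mathbb C/\mathbb Z[i]$, let $C\subset\mathcal E\times\mathcal E$ be a smooth connected ample curve, and let $\zeta_1,\zeta_2$ be the restrictions to $C$ of $dz_1,dz_2$. They are linearly independent. Otherwise a nowhere vanishing form $\lambda_1dz_1+\lambda_2dz_2$ would restrict to zero on $C$ and trivialize its conormal bundle, so that $C^2=0$, contradicting ampleness. Hence $\zeta_1\ne0$, and $g=\zeta_2/\zeta_1$ is a nonconstant meromorphic function on $C$.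

On $S=C\times C$ put $a_j=\operatorname{pr}_1^*\zeta_j$, $b_j=\operatorname{pr}_2^*\zeta_j$ and $\sigma=a_1\wedge b_1+a_2\wedge b_2$. This is the pull-back of $dz_1\wedge dz_3+dz_2\wedge dz_4$ under the inclusion $S\subset\mathcal E^4$. The group $H_2(\mathcal E^4,\mathbb Z)=\bigwedge^2\big(\mathbb Z[i]^4\big)$ is generated by the classes $u\wedge v$ with $u,v\in\mathbb Z[i]^4$, and the period on $u\wedge v$ is $u_1v_3-u_3v_1+u_2v_4-u_4v_2\in\mathbb Z[i]$. So the periods of $\sigma$ lie in $\mathbb Z[i]$, and Lemma~\ref{lem:bundle} gives a compact connected threefold $P\to S$ with a form $\theta$. The product $a_1\wedge b_1\wedge\theta=a_1\wedge b_1\wedge dw_\alpha$ is not identically zero, so $a_1,b_1,\theta$ are the components of a branched co-parallelism on $P$. At a point over $(x,x')\in S$,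
\[
d\theta=\big(1+g(x)g(x')\big)\,a_1\wedge b_1 .
\]
This structure function is not constant, so by Lemma~\ref{lem:flatconstant} the co-parallelism is flat with respect to no Lie algebra structure. Theorem~\ref{thm:main} therefore covers co-parallelisms to which Proposition~\ref{prop:flat} does not apply.
\end{example}

\begin{thebibliography}{9}

\bibitem{BD}
Indranil Biswas and Sorin Dumitrescu, \emph{Rational parallelism on complex manifolds}, arXiv:1910.02774 (2019).

\bibitem{Ueno}
Ueno, Lecture Notes in Mathematics 439.

\end{thebibliography}
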